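\title{Critical escape rate and properness for regular polynomial endomorphisms}

\begin{abstract}
A regular polynomial endomorphism $f$ of $\mathbb{C}^N$ of degree $d\ge 2$ extends to $\mathbb{P}^N$ and restricts to an endomorphism $f|_H$ of the hyperplane at infinity. The sums of Lyapunov exponents satisfy $L(f)\ge L(f|_H)+\log d$. We prove that the locus of affine conjugacy classes where equality holds is proper over the moduli space of the maps $f|_H$, and that the same is true of each locus where $L(f)-L(f|_H)-\log d$ is at most a given constant. We also bound this difference above and below by multiples of the logarithmic size of the lower-order coefficients. The proof rescales source and target at different rates, identifies a limit of the critical measures, and bounds its mass from below by means of a rigidity theorem: a regular polynomial map whose branch hypersurface is a cone with vertex $0$ is a homogeneous map precomposed with a translation.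
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix integers $N\ge1$ and $d\ge2$, and work over $\mathbb{C}$. Write a polynomial map $f:\mathbb{C}^N\to\mathbb{C}^N$ of degree $d$ as $f=f_d+f_{d-1}+\dots+f_0$ with $f_j$ homogeneous of degree $j$. We call $f$ a \emph{regular polynomial endomorphism} if $f_d^{-1}(0)=\{0\}$. This is the condition for $f$ to extend to a morphism of $\mathbb{P}^N=\mathbb{C}^N\cup H$. The extension satisfies $f^{-1}(H)=H$, and its restriction $f|_H$ is the endomorphism of degree $d$ of $H\cong\mathbb{P}^{N-1}$ induced by $f_d$.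

Let $\mathsf{P}_d^N$ be the space of regular polynomial endomorphisms of degree $d$ modulo conjugation by affine automorphisms of $\mathbb{C}^N$. Equivalently, $\mathsf{P}_d^N$ is the space of conjugacy classes of pairs consisting of an endomorphism of $\mathbb{P}^N$ and a totally invariant hyperplane. Let $\mathsf{M}_d^{N-1}$ be the space of endomorphisms of degree $d$ of $\mathbb{P}^{N-1}$ modulo conjugation by $\mathrm{PGL}_N$. Restriction to $H$ defines a surjection
\[
\pi:\mathsf{P}_d^N\to\mathsf{M}_d^{N-1},\qquad \pi[f]=[f|_H].
\]
Both spaces carry the quotient topology (Section~\ref{sub:top} compares it with the topology of the algebraic quotient), and a map is \emph{proper} if preimages of compact sets are compact.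

An endomorphism $g$ of $\mathbb{P}^m$ of degree $d$ has an invariant probability measure $\mu_g$, its equilibrium measure, recalled in Section~\ref{sub:currents}. Let $L(g)$ be the sum of the $m$ Lyapunov exponents of $g$ with respect to $\mu_g$, that is, $L(g)=\int\log|\det Dg|\,d\mu_g$ with the determinant computed in the Fubini--Study metric. On the point $\mathbb{P}^0$ we have $L=0$. For a regular polynomial endomorphism $f$, the difference $L(f)-L(f|_H)$ is governed by the escape of critical points. The \emph{Green function}
\[
G_f(X)=\lim_{k\to\infty}d^{-k}\log^+\|f^k(X)\|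
\]
is continuous, plurisubharmonic and nonnegative; it satisfies $G_f\circ f=d\,G_f$ and vanishes exactly at the points with bounded orbit. We normalize $dd^c=\frac{i}{\pi}\partial\bar\partial$, so that $dd^c\log|z|=\delta_0$ on $\mathbb{C}$ and no powers of $2\pi$ appear below. The \emph{critical measure} and the \emph{critical escape rate} of $f$ are
\[
\mu_{C_f}=dd^c\log|\det Df|\wedge(dd^cG_f)^{N-1},\qquad \Lambda(f)=\int G_f\,d\mu_{C_f}\ \ge 0 .
\]
The measure $\mu_{C_f}$ lives on the critical hypersurface $C_f=\{\det Df=0\}$. The formula of Bedford and Jonsson states that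
\begin{equation}\label{eq:BJ}
L(f)-L(f|_H)=\log d+\Lambda(f).
\end{equation}
In particular $\Lambda$ is invariant under conjugation and $L(f)\ge L(f|_H)+\log d$. Let $\mathcal{M}\subseteq\mathsf{P}_d^N$ be the locus where equality holds, so that $\mathcal{M}=\{\Lambda=0\}$. The question, posed in \cite{Ingram}, is the following.

\medskip
\noindent\emph{Is $\pi:\mathcal{M}\to\mathsf{M}_d^{N-1}$ proper?}
\medskip

For $N=1$ the target is a point, $\mu_{C_f}$ is the sum of the Dirac masses at the $d-1$ critical points, and $\Lambda(f)=\sum_{f'(c)=0}G_f(c)$. Thus $\mathcal{M}$ consists of the polynomials all of whose critical orbits are bounded (for $d=2$ it is the Mandelbrot set), and the question asks whether this set is compact. For $N\ge2$ compactness itself fails: every homogeneous map has $\Lambda=0$, so $\mathcal{M}$ surjects onto $\mathsf{M}_d^{N-1}$, which is not compact (Example~\ref{ex:homog}). Properness is the statement that remains: once $f|_H$ is confined to a compact set, the condition $\Lambda=0$ should bound the lower-order terms. This is known in the family $f(X)=AX^d+b$, where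 $A\in\mathrm{SL}_N(\mathbb{C})$, $b\in\mathbb{C}^N$ and $X^d=(x_1^d,\dots,x_N^d)$: the set of pairs $(A,b)$ with $\Lambda(f)=0$ projects properly onto $\mathrm{SL}_N(\mathbb{C})$.

One therefore expects a positive answer. Two features make the case $N\ge2$ less evident. First, $C_f$ is unbounded and all critical points outside a large ball escape, so $\Lambda(f)=0$ constrains only the support of $\mu_{C_f}$. Second, $\mu_{C_f}$ moves with $f$, and as the coefficients grow it might concentrate where $G_f$ is small. Much of it can: in the family of Section~\ref{sub:dim2} the critical measure has mass $2$, and only mass $\frac12$ sees the size of the coefficients. The point of the proof is that mass $d^{1-N}$ always does.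

\subsection{Results}

\begin{theorem}\label{thm:proper}
Let $N\ge1$ and $d\ge2$. For every $B\ge0$ the locus
\[
\mathcal{M}_B=\{[f]\in\mathsf{P}_d^N:\ L(f)\le L(f|_H)+\log d+B\}=\{\Lambda\le B\}
\]
is closed in $\mathsf{P}_d^N$, and $\pi:\mathcal{M}_B\to\mathsf{M}_d^{N-1}$ is proper. In particular $\pi:\mathcal{M}\to\mathsf{M}_d^{N-1}$ is proper.
\end{theorem}

A quantitative form needs a measure of the size of the lower-order terms, and for this the freedom of conjugating by translations must be removed. Let $V_j$ be the space of homogeneous polynomial maps $\mathbb{C}^N\to\mathbb{C}^N$ of degree $j$, with the Hermitian inner product for which the monomial vectors $X^\alpha e_k$ are orthonormal. Let $U\subset V_d$ be the open set of $h$ with $h^{-1}(0)=\{0\}$, and let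
\[
\mathrm{Poly}=U\times V_{d-1}\times\dots\times V_0
\]
be the space of regular polynomial endomorphisms of degree $d$. For $h\in U$ let $W_h\subset V_{d-1}$ be the image of the linear map $c\mapsto Dh(X)\,c$ from $\mathbb{C}^N$ to $V_{d-1}$. This map is injective because $\det Dh\not\equiv0$ (Lemma~\ref{lem:finite}). By Taylor's formula, the conjugate $f(X+c)-c$ has the same part of degree $d$ as $f$, and its part of degree $d-1$ is $f_{d-1}+Df_d\,c$; the term $-c$ has degree $0<d-1+1$ and does not contribute to degree $d-1\ge1$. Call $f$ \emph{normalized} if $f_{d-1}\perp W_{f_d}$. Then every $f\in\mathrm{Poly}$ is conjugate by a translation to a normalized map with the same $f_d$. Being normalized is a closed condition, given by the $N$ equations $\langle f_{d-1},Df_d\,e_k\rangle=0$. For $N=1$ it says $f_{d-1}=0$. For any $f\in\mathrm{Poly}$ put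
\[
\rho(f)=\max_{1\le i\le d}\|f_{d-i}\|^{1/i}.
\]
The exponents make $\rho$ a length: the part of degree $d-i$ of $\lambda^{-d}f(\lambda X)$ is $\lambda^{-i}f_{d-i}$, so $\rho(f)$ is the scale beyond which $f_d$ dominates the other terms.

\begin{theorem}\label{thm:bounds}
Let $K\subset U$ be compact and let $0<c<d^{1-N}$. There is a constant $A$ such that for all normalized $f$ with $f_d\in K$,
\[
c\log^+\rho(f)-A\ \le\ \Lambda(f)\ \le\ N(d-1)\log^+\rho(f)+A .
\]
The coefficient $N(d-1)$ cannot be decreased, for any $N$ and $d$. The bound $d^{1-N}$ on $c$ cannot be increased when $N=1$ (with $d$ arbitrary) or when $(N,d)=(2,2)$.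
\end{theorem}

Each sharpness statement is proved with a family in which $f_d$ is the power map $X^d$ and $\rho\to\infty$. We make no claim about the sharpness of the lower bound in other cases. The geometric input to both theorems is a statement about a single map, with no dynamics in it.

\begin{theorem}\label{thm:rigid}
Let $F\in\mathrm{Poly}$ have leading part $F_d=h$. If the branch hypersurface $F(\{\det DF=0\})$ is a cone with vertex $0$, that is, invariant under multiplication by $\mathbb{C}^*$, then $F(X)=h(X-X_0)$ for some $X_0\in\mathbb{C}^N$.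
\end{theorem}

Section~\ref{sec:examples} shows the method for $N=1$ and in one family with $N=2$. Section~\ref{sec:prelim} collects the tools. Theorem~\ref{thm:rigid} is proved in Section~\ref{sec:rigid} and converted into a mass bound in Section~\ref{sec:mass}. Theorem~\ref{thm:proper} follows in Section~\ref{sec:proper} and Theorem~\ref{thm:bounds} in Section~\ref{sec:bounds}.

\section{The rescaling argument in dimensions one and two}\label{sec:examples}

\subsection{One variable}\label{sub:dim1}

Let $f_n=x^d+a_{2,n}x^{d-2}+\dots+a_{d,n}$ be monic normalized polynomials with $\rho_n=\rho(f_n)\to\infty$. We show that $\Lambda(f_n)\ge\log\rho_n-O(1)$ along a subsequence.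

The conjugates $\rho_n^{-1}f_n(\rho_nx)$ have leading coefficient $\rho_n^{d-1}$ and do not converge. Instead we rescale the source by $\rho_n$ and the target by $\rho_n^d$:
\[
F_n(x)=\rho_n^{-d}f_n(\rho_nx)=x^d+\sum_{i=2}^d\rho_n^{-i}a_{i,n}\,x^{d-i}.
\]
This is not a conjugation, so $F_n$ carries no dynamics, but it records the first step of the critical orbits. The lower coefficients of $F_n$ have modulus at most $1$, with maximum equal to $1$. Along a subsequence $F_n\to F$, where $F$ is monic, has no term of degree $d-1$, and differs from $x^d$.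

\emph{The limit $F$ has a nonzero critical value.} Suppose every critical point of $F$ is a root. If the distinct roots have multiplicities $m_1,\dots,m_k$, then $F'$ vanishes to order $m_j-1$ at the $j$th root, so $d-1=\sum_j(m_j-1)=d-k$. Hence $k=1$ and $F=(x-x_0)^d$. The term of degree $d-1$ gives $x_0=0$, which contradicts $F\ne x^d$. So there is $c$ with $F'(c)=0$ and $F(c)\ne0$.

\emph{The critical point persists and escapes.} By Hurwitz's theorem $F_n$ has a critical point $c_n\to c$. Then $\rho_nc_n$ is a critical point of $f_n$, and its image $y_n=\rho_n^dF_n(c_n)$ has modulus at least $\delta\rho_n^d$ with $\delta>0$. Since $d\ge2$, this is far beyond the scale $\rho_n$, in the region where $G_{f_n}(y)=\log|y|+O(1)$ uniformly in $n$ (Lemma~\ref{lem:compare}). Therefore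
\[
\Lambda(f_n)\ge G_{f_n}(\rho_nc_n)=\tfrac1d\,G_{f_n}(y_n)\ge\log\rho_n-O(1).
\]

In higher dimension each ingredient needs a replacement. The count of roots becomes Theorem~\ref{thm:rigid}; for $N=1$ the only finite cone is $\{0\}$, and the theorem is the statement just proved. Hurwitz's theorem becomes weak convergence of the rescaled critical measures. Finally, a single escaping critical point has no mass when $N\ge2$, so we must bound from below the mass of the limit measure away from $F^{-1}(0)$. The next example shows what this measure is.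

\subsection{A family in dimension two}\label{sub:dim2}

Let $f_s(x,y)=(x^2+sy,\,y^2)$ with $s>1$, and $h(x,y)=(x^2,y^2)$. The space $W_h$ consists of the maps $(2c_1x,2c_2y)$, which are orthogonal to $(sy,0)$. So $f_s$ is normalized, and $\rho(f_s)=s$. Since $\det Df_s=4xy$, the critical set is the union of the two axes. The rescaled map does not depend on $s$:
\[
s^{-2}f_s(sx,sy)=F(x,y)=(x^2+y,\,y^2),\qquad F^{-1}(0)=\{0\}.
\]
For $X=(x,y)\ne0$ the point $f_s(sX)=s^2F(X)$ lies at distance of order $s^2\gg s$ from the origin. From there on $f_s$ behaves like $h$, whose escape rate is $\log\max(|x|,|y|)$. Thus, as $s\to\infty$,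
\[
G_{f_s}(sX)=\tfrac12G_{f_s}(s^2F(X))=\log s+u(X)+o(1),\qquad u=\tfrac12\log\max(|x^2+y|,|y|^2),
\]
locally uniformly on $\mathbb{C}^2\setminus\{0\}$ (Step~2 of the proof of Proposition~\ref{prop:main}). The rescaled critical measures converge there to the sum of $dd^c(u|_{y=0})$ and $dd^c(u|_{x=0})$. On the axis $y=0$ we have $u=\log|x|$, which is harmonic for $x\neq0$ and gives no mass. On the axis $x=0$ we have $u=\frac12\log|y|+\frac12\log^+|y|$, which gives mass $\frac12$, spread uniformly on $|y|=1$. On this mass $G_{f_s}(s\,\cdot)$ is about $\log s$, so $\Lambda(f_s)\ge(\frac12-o(1))\log s$.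

The geometry explains both values. The map $F$ sends the axis $y=0$ onto a line through the origin, a cone, which projects to one point of $\mathbb{P}^1$. It sends the axis $x=0$ onto the parabola $\{(y,y^2)\}$, which is not a cone and projects to $\mathbb{P}^1$ by the map $y\mapsto[1:y]$ of degree one. The equilibrium measure of $[x^2:y^2]$ is the uniform measure on the circle $|x|=|y|$; its pullback is the uniform measure on $|y|=1$, and the factor $\frac12=\frac1d$ in $u$ multiplies it. In dimension $N$ this factor appears $N-1$ times, which is the origin of $d^{1-N}$. Each axis carries mass $1$ for $\mu_{C_{f_s}}$, so mass $\frac32$ out of $2$ collapses to $F^{-1}(0)$ in the limit. Section~\ref{sub:sharp2} shows that it contributes nothing at order $\log s$.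

\section{Preliminaries}\label{sec:prelim}

\subsection{Regular maps are finite}

\begin{lemma}\label{lem:finite}
Let $F\in\mathrm{Poly}$ have leading part $h$.
\begin{enumerate}
\item[(a)] There are $c>0$ and $C'$ with $\|F(X)\|\ge c\|X\|^d-C'$ for all $X$.
\item[(b)] $F$ is proper and surjective with finite fibers, and it maps each irreducible closed algebraic subset of $\mathbb{C}^N$ onto an irreducible closed algebraic subset of the same dimension.
\item[(c)] $\det Dh\not\equiv0$, and $\det DF$ is a polynomial of degree $N(d-1)>0$ with leading form $\det Dh$. In particular the critical set of $F$ is a nonempty hypersurface.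
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $2c$ be the minimum of $\|h\|$ on the unit sphere. Then $\|h(X)\|\ge2c\|X\|^d$, while $\|F(X)-h(X)\|\le C(1+\|X\|^{d-1})\le c\|X\|^d+C'$.

(b) Properness follows from (a). A fiber is a compact algebraic subset of $\mathbb{C}^N$, hence finite. Let $Y$ be irreducible and closed, with closure $\overline Y$ in $\mathbb{P}^N$. The extension of $F$ to $\mathbb{P}^N$ maps $\overline Y$ onto a closed irreducible set, and $F(Y)=F(\overline Y)\setminus H$ because $F^{-1}(H)=H$. The dimension is preserved since the fibers are finite. The case $Y=\mathbb{C}^N$ gives surjectivity.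

(c) By (b) the map $h$ is surjective, so by Sard's theorem not every point is critical. Thus $\det Dh$ is a nonzero form of degree $N(d-1)$, and $\det DF-\det Dh$ has smaller degree.
\end{proof}

\subsection{Green functions}\label{sub:green}

Far from the origin $f$ is a small perturbation of $f_d$, so we compare $G_f$ with an escape rate of $f_d$ that is compatible with scaling. For $h\in U$ and $X\ne0$ put
\[
\Gamma_h(X)=\lim_{k\to\infty}d^{-k}\log\|h^k(X)\| .
\]
Let $K\subset U$ be compact. The function $\frac1d\log\|h(X)\|-\log\|X\|$ is invariant under scaling of $X$ and continuous on the product of $K$ with the unit sphere, so it is bounded by some $C$ on $K\times(\mathbb{C}^N\setminus0)$. Consecutive terms of the sequence defining $\Gamma_h$ therefore differ by at most $Cd^{-k}$, and the convergence is uniform. It follows that $\Gamma_h(X)$ is continuous in $(h,X)$ and plurisubharmonic (psh) in $X$, and that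
\begin{equation}\label{eq:GammaK}
\Gamma_h\circ h=d\,\Gamma_h,\qquad \Gamma_h(\lambda X)=\Gamma_h(X)+\log|\lambda|,\qquad \bigl|\Gamma_h(X)-\log\|X\|\bigr|\le C_K\quad(h\in K).
\end{equation}
For $0\le t\le\frac12$ let $\eta(t)=\eta_K(t)$ be the supremum of $|\Gamma_h(Z')-\Gamma_h(Z)|$ over $h\in K$, $\|Z\|=1$ and $\|Z'-Z\|\le t$. Then $\eta$ is finite and nondecreasing, $\eta(t)\to0$ as $t\to0$ by uniform continuity on $K\times\{\frac12\le\|X\|\le\frac32\}$, and scaling by $\|Z\|$ gives
\begin{equation}\label{eq:modulus}
|\Gamma_h(Z')-\Gamma_h(Z)|\le\eta\bigl(\|Z'-Z\|/\|Z\|\bigr)\qquad\text{if }\ \|Z'-Z\|\le\tfrac12\|Z\|,\ h\in K.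
\end{equation}

The function $G_f$ is a special case in one more dimension. For $f\in\mathrm{Poly}$ let $\hat f(X,t)=(\sum_it^if_{d-i}(X),\,t^d)$ be the homogeneous map of $\mathbb{C}^{N+1}$ that lifts the extension of $f$ to $\mathbb{P}^N$. It vanishes only at $0$. Since $\hat f^k(X,1)=(f^k(X),1)$ and $\log\|(Y,1)\|-\log^+\|Y\|$ is bounded,
\begin{equation}\label{eq:hat}
G_f(X)=\Gamma_{\hat f}(X,1).
\end{equation}
Hence $G_f(X)$ exists, is psh in $X$, and is continuous in $(f,X)\in\mathrm{Poly}\times\mathbb{C}^N$. The next lemma makes the comparison of $G_f$ with $\Gamma_{f_d}$ uniform even when the lower-order terms of $f$ are unbounded.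

\begin{lemma}\label{lem:compare}
Let $K\subset U$ be compact. There are constants $C\ge1$ and $R_0\ge2C$ such that for every $f\in\mathrm{Poly}$ with $h=f_d\in K$, normalized or not, and every $Y$ with $\|Y\|\ge R_0r$, where $r=\max(1,\rho(f))$, we have $G_f(Y)>0$ and
\begin{equation}\label{eq:compare}
|G_f(Y)-\Gamma_h(Y)|\le\eta(Cr/\|Y\|),\qquad \bigl|G_f(Y)-\log\|Y\|\bigr|\le C_K+\eta(\tfrac12).
\end{equation}
\end{lemma}

\begin{proof}
Since $\|f_{d-i}\|\le r^i$, for $\|Y\|\ge r$ we have
\[
\|f(Y)-h(Y)\|\le C_1\sum_{i=1}^dr^i\|Y\|^{d-i}\le dC_1\,r\|Y\|^{d-1},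
\]
with $C_1$ depending only on $N$ and $d$. Also $\|h(Y)\|\ge c_1\|Y\|^d$ with $c_1>0$ depending only on $K$. Put $C=\max(1,dC_1/c_1)$ and take $R_0\ge2C$ with $R_0^{d-1}\ge4/c_1$. For $\|Z\|\ge R_0r$ we get
\[
\|f(Z)-h(Z)\|\le\frac{Cr}{\|Z\|}\|h(Z)\|\le\tfrac12\|h(Z)\|,\qquad \|f(Z)\|\ge\tfrac{c_1}2\|Z\|^d\ge2\|Z\|.
\]
So the orbit $Z_j=f^j(Y)$ satisfies $\|Z_j\|\ge2^j\|Y\|$, and \eqref{eq:modulus} gives $|\Gamma_h(f(Z_j))-\Gamma_h(h(Z_j))|\le\eta(Cr/\|Y\|)$ for all $j$. Since $\Gamma_h(h(Z_j))=d\,\Gamma_h(Z_j)$,
\[
\bigl|d^{-k}\Gamma_h(Z_k)-\Gamma_h(Y)\bigr|\le\sum_{j=0}^{k-1}d^{-j-1}\bigl|\Gamma_h(f(Z_j))-\Gamma_h(h(Z_j))\bigr|\le\frac{\eta(Cr/\|Y\|)}{d-1}.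
\]
By the last part of \eqref{eq:GammaK}, $d^{-k}\Gamma_h(Z_k)\to G_f(Y)$. This proves the first inequality in \eqref{eq:compare}, and the second follows from \eqref{eq:GammaK}. Enlarging $R_0$ so that $\log R_0>C_K+\eta(\frac12)$ gives $G_f(Y)>0$.
\end{proof}

An unbounded orbit enters the region $\|Y\|\ge R_0r$, so $G_f$ is positive along it; on a bounded orbit $G_f=0$ by definition.

\subsection{Currents and equilibrium measures}\label{sub:currents}

We recall the facts from pluripotential theory that we use. If $u$ is psh, then $dd^cu$ is a closed positive current of bidegree $(1,1)$. The Poincar\'e--Lelong formula says that $dd^c\log|P|=\sum_im_i[C_i]$ for a nonzero polynomial $P$, where the $C_i$ are the irreducible components of $\{P=0\}$, the integer $m_i\ge1$ is the order of vanishing of $P$ along $C_i$, and $[C_i]$ is the current of integration on the regular part of $C_i$. The coefficients of a positive current $S$ are measures, so $uS$ is defined for continuous $u$. Following Bedford and Taylor, for $u$ continuous psh and $S$ closed positive one defines $dd^cu\wedge S=dd^c(uS)$;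 this current is again closed and positive, so the definition can be iterated. The product is local, additive in $S$, compatible with biholomorphisms, and unchanged when a pluriharmonic function is added to $u$. By a theorem of Bedford and Taylor, the Monge--Amp\`ere measure $(dd^cu)^m$ of a continuous psh function on an open subset of $\mathbb{C}^m$ gives no mass to pluripolar sets, in particular to proper analytic subsets.

Products with a current of integration are computed on the submanifold. Let $\iota:Y\to\Omega'$ be the inclusion of a closed complex submanifold of an open set $\Omega'\subset\mathbb{C}^N$, and let $u$ be continuous psh on $\Omega'$. For a closed positive current $S$ on $Y$ we have $dd^c(u\,\iota_*S)=dd^c\iota_*(u|_YS)=\iota_*dd^c(u|_YS)$. By induction from $[Y]=\iota_*1$,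
\begin{equation}\label{eq:restrict}
[Y]\wedge(dd^cu)^k=\iota_*\bigl(dd^c(u|_Y)\bigr)^k .
\end{equation}

\begin{lemma}\label{lem:conv}
Let $\Omega\subset\mathbb{C}^N$ be open and connected. Let $P_n\to P\not\equiv0$ be holomorphic functions and $u_n\to u$ continuous psh functions, both converging locally uniformly on $\Omega$. Then
\[
dd^c\log|P_n|\wedge(dd^cu_n)^{N-1}\to dd^c\log|P|\wedge(dd^cu)^{N-1}\quad\text{weakly on }\Omega.
\]
\end{lemma}

\begin{proof}
A sequence of psh functions on $\Omega$ that is locally uniformly bounded above either tends to $-\infty$ locally uniformly or has a subsequence converging in $L^1_{\mathrm{loc}}$. The functions $\log|P_n|$ are locally uniformly bounded above and converge pointwise to $\log|P|$ off the null set $\{P=0\}$. So every subsequence has a further subsequence converging in $L^1_{\mathrm{loc}}$, necessarily to $\log|P|$. Hence $\log|P_n|\to\log|P|$ in $L^1_{\mathrm{loc}}$ and $dd^c\log|P_n|\to dd^c\log|P|$.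

It remains to show that if closed positive currents $S_n$ converge weakly to $S$, then $dd^cu_n\wedge S_n\to dd^cu\wedge S$. The masses of the $S_n$ are locally bounded, so $S_n\to S$ also against continuous forms with compact support. For a test form $\psi$,
\[
|\langle u_nS_n-uS,\psi\rangle|\le C_\psi\sup_{\operatorname{supp}\psi}|u_n-u|+|\langle S_n-S,u\psi\rangle|\to0 .
\]
Thus $u_nS_n\to uS$, and $dd^c$ is weakly continuous.
\end{proof}

All the masses that we compute come from the next lemma. Let $p:\mathbb{C}^{m+1}\setminus0\to\mathbb{P}^m$ be the projection.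

\begin{lemma}\label{lem:prob}
Let $v$ be a continuous psh function on $\mathbb{C}^{m+1}\setminus0$ with $v(\lambda X)=v(X)+\log|\lambda|$. There is a closed positive $(1,1)$-current $T_v$ on $\mathbb{P}^m$ with $T_v=dd^c(v\circ\sigma)$ for every local holomorphic section $\sigma$ of $p$, and $T_v^m$ is a probability measure that gives no mass to proper analytic subsets. In particular $(dd^cv(\cdot\,,1))^m$ is a probability measure on $\mathbb{C}^m$.
\end{lemma}

\begin{proof}
Two sections differ by a nonvanishing holomorphic factor $\lambda$, and $\log|\lambda|$ is pluriharmonic, so $T_v$ is well defined. For $v=\log\|\cdot\|$ we obtain the Fubini--Study form $\omega$, with $\int\omega^m=1$. In general $\psi=v-\log\|\cdot\|$ descends to a continuous function on $\mathbb{P}^m$, and $T_v^{k+1}=\omega\wedge T_v^k+dd^c(\psi T_v^k)$. Pairing with the closed form $\omega^{m-k-1}$ kills the last term, so $\int T_v^{k+1}\wedge\omega^{m-k-1}=\int T_v^k\wedge\omega^{m-k}$. Hence $T_v^m$ has mass $1$. The theorem of Bedford and Taylor gives the statement on analytic subsets. For the last claim use the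 section $X\mapsto(X,1)$ and note that the hyperplane at infinity has no mass.
\end{proof}

If $g$ is the endomorphism of $\mathbb{P}^m$ induced by a homogeneous map $h$, its \emph{Green current} is $T_{\Gamma_h}$ and its \emph{equilibrium measure} is $\mu_g=T_{\Gamma_h}^m$. This measure is invariant: $\mu_g(g^{-1}E)=\mu_g(E)$ for Borel sets $E$. By Briend and Duval \cite{BD}, every Lyapunov exponent of $(g,\mu_g)$ is at least $\frac12\log d$. Since the exponents are bounded above by $\log\sup\|Dg\|$, the number $L(g)$ is finite and nonnegative, and $\Lambda(f)$ is finite by \eqref{eq:BJ}.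

For $f\in\mathrm{Poly}$, \eqref{eq:hat} and Lemma~\ref{lem:prob} show that $\mu_f=(dd^cG_f)^N$ is a probability measure on $\mathbb{C}^N$. It is supported on the compact set $\{G_f=0\}$: the disjoint sets $E_k=\{d^k\le G_f<d^{k+1}\}$, $k\in\mathbb{Z}$, satisfy $f^{-1}(E_{k+1})=E_k$, so they have equal mass, which must be zero, and their union is the open set $\{G_f>0\}$. The logarithms of the Jacobians of $f$ in the Euclidean and Fubini--Study metrics differ by $\psi\circ f-\psi$ with $\psi$ continuous on $\mathbb{C}^N$, so by invariance $L(f)=\int\log|\det Df|\,d\mu_f$ in affine coordinates.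

\begin{lemma}\label{lem:lsc}
$\Lambda$ is lower semicontinuous on $\mathrm{Poly}$.
\end{lemma}

\begin{proof}
Let $f_n\to f$ in $\mathrm{Poly}$. Then $G_{f_n}\to G_f$ locally uniformly, and $\mu_{C_{f_n}}\to\mu_{C_f}$ weakly by Lemma~\ref{lem:conv}. For $\chi$ continuous with compact support and $0\le\chi\le1$, positivity of $G_{f_n}$ gives
\[
\int\chi\,G_f\,d\mu_{C_f}=\lim_n\int\chi\,G_{f_n}\,d\mu_{C_{f_n}}\le\liminf_n\Lambda(f_n).
\]
Let $\chi$ increase to $1$ and use monotone convergence.
\end{proof}

\subsection{The topology of the moduli spaces}\label{sub:top}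

By definition $\mathsf{P}_d^N=\mathrm{Poly}/\mathrm{Aff}_N$. An endomorphism of $\mathbb{P}^{N-1}$ of degree $d$ is an element of $U$ up to a scalar, and conjugation by $\lambda\,\mathrm{id}$ sends $h$ to $\lambda^{d-1}h$. As $d\ge2$, every scalar arises in this way, so $\mathsf{M}_d^{N-1}=U/\mathrm{GL}_N$. If $q:U\to\mathsf{M}_d^{N-1}$ is the quotient map, then $\pi[f]=q(f_d)$, and $\pi$ is continuous.

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(a)] If $K\subset U$ is compact, $h,h'\in K$ and $h'=M^{-1}\circ h\circ M$ with $M\in\mathrm{GL}_N$, then $\|M\|,\|M^{-1}\|\le e^{2C_K}$.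
\item[(b)] The map $q$ is open and $\mathsf{M}_d^{N-1}$ is Hausdorff.
\item[(c)] Every compact $K_0\subset\mathsf{M}_d^{N-1}$ equals $q(K)$ for some compact $K\subset U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $(h')^k=M^{-1}\circ h^k\circ M$ we see that $\log\|(h')^k(X)\|-\log\|h^k(MX)\|$ is bounded independently of $k$. Dividing by $d^k$ gives $\Gamma_{h'}=\Gamma_h\circ M$, and \eqref{eq:GammaK} yields $|\log\|MX\|-\log\|X\||\le2C_K$ for all $X\ne0$.

(b) For $O\subset U$ open, $q^{-1}(q(O))$ is a union of conjugates of $O$, hence open. The set $R\subset U\times U$ of conjugate pairs is closed: if $h_n\to h$ and $M_n^{-1}h_nM_n\to h'$ in $U$, then by (a) a subsequence of $M_n$ converges to some $M\in\mathrm{GL}_N$, and $h'=M^{-1}hM$. If $q(h)\ne q(h')$, choose open sets $O\ni h$ and $O'\ni h'$ with $(O\times O')\cap R=\emptyset$; then $q(O)$ and $q(O')$ are disjoint open neighborhoods.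

(c) The images of the open balls whose closures lie in $U$ form an open cover of $K_0$. Finitely many suffice, and the union $K_1$ of their closures is compact with $q(K_1)\supset K_0$. Since $K_0$ is closed by (b), $K=K_1\cap q^{-1}(K_0)$ is compact, and $q(K)=K_0$.
\end{proof}

\begin{remark}\label{rem:variety}
View $\mathsf{M}_d^{N-1}$ as the geometric quotient of $U$ by the reductive group $\mathrm{GL}_N$, so that $q$ is a morphism whose fibers are the orbits. Its classical topology is the quotient topology. Indeed, the quotient is a normal variety because $U$ is smooth, so it is a locally irreducible complex space. By Lemma~\ref{lem:top}(a) each stabilizer is a compact affine variety, hence finite, so all fibers of $q$ have pure dimension $N^2=\dim U-\dim\mathsf{M}_d^{N-1}$. Remmert's open mapping theorem states that a holomorphic map from a pure-dimensional space to a locally irreducible space of pure dimension is open when all fibers have dimension equal to the difference of the dimensions. So $q$ is a continuous open surjection for the classical topology, hence a quotient map. On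 the side of $\mathsf{P}_d^N$, the proof of properness uses only that $\mathrm{Poly}\to\mathsf{P}_d^N$ is continuous; the quotient topology is used only to show that $\mathcal{M}_B$ is closed.
\end{remark}

\begin{example}\label{ex:homog}
Every $h\in U$, viewed as an element of $\mathrm{Poly}$, has $\Lambda(h)=0$. Indeed $G_h=\max(\Gamma_h,0)$, so on the open set $\{\Gamma_h>0\}$ the measure $\mu_{C_h}$ agrees with $\nu=dd^c\log|\det Dh|\wedge(dd^c\Gamma_h)^{N-1}$, a measure on $\mathbb{C}^N\setminus0$. Scaling $X\mapsto\lambda X$ changes both potentials by constants, so it preserves $\nu$, and the shells $\{a\le\Gamma_h<a+1\}$, $a\in\mathbb{R}$, all have the same mass $m$. Since $\sum_{k\ge1}km\le\Lambda(h)<\infty$, we get $m=0$. So $\nu=0$ and $\Lambda(h)=0$.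

Hence $\pi(\mathcal{M})=\mathsf{M}_d^{N-1}$. For $N\ge2$ this space is not compact. Otherwise it would equal $q(K)$ with $K$ compact, and the eigenvalues of the derivative at fixed points, which are conjugacy invariants, would be bounded over all endomorphisms of $\mathbb{P}^{N-1}$ of degree $d$. But $(x_1^d+ax_1x_N^{d-1},x_2^d,\dots,x_N^d)\in U$ induces a map that fixes $[0:\dots:0:1]$ with eigenvalue $a$, for any $a\in\mathbb{C}$.
\end{example}

\section{Maps whose branch hypersurface is a cone}\label{sec:rigid}

If $F(X)=h(X-X_0)$, the branch hypersurface is $h(\{\det Dh=0\})$, which is a cone, and the scaling $Y\mapsto e^tY$ of the target lifts through $F$ to the homothety of ratio $e^{t/d}$ centered at $X_0$. To prove the converse we have no count of critical points as in Section~\ref{sub:dim1}, so we construct the lift directly. Away from the branch hypersurface $F$ is a covering, and the hypothesis says that scaling preserves the base of this covering. The growth of $F$ then forces the lifts to be affine.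

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $C=\{\det DF=0\}$ and $B=F(C)$. By Lemma~\ref{lem:finite}, $B$ is a closed algebraic hypersurface, and $F^{-1}(B)$ is a proper algebraic subset because $F$ is surjective. Put $\mathcal{X}=\mathbb{C}^N\setminus F^{-1}(B)$. The map $F:\mathcal{X}\to\mathbb{C}^N\setminus B$ is proper and surjective, and it is a local biholomorphism since $\mathcal{X}\cap C=\emptyset$. So it is a finite covering.

\emph{Lifting the scaling.} Since $B$ is invariant under $\mathbb{C}^*$, so is its complement, and $(X,t)\mapsto e^tF(X)$, $t\ge0$, is a homotopy of maps $\mathcal{X}\to\mathbb{C}^N\setminus B$. At $t=0$ it lifts to the identity of $\mathcal{X}$. The homotopy lifting property gives a continuous family $\phi_t:\mathcal{X}\to\mathcal{X}$ with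
\[
F\circ\phi_t=e^tF,\qquad\phi_0=\mathrm{id}.
\]
Each $\phi_t$ is holomorphic, since locally it is the composition of $e^tF$ with a holomorphic local inverse of $F$.

\emph{The lifts are affine.} By Lemma~\ref{lem:finite}(a), $c\|\phi_t(X)\|^d\le e^t\|F(X)\|+C'$, and the right side is at most a constant times $(1+\|X\|)^d$. So $\|\phi_t(X)\|\le C_t(1+\|X\|)$ on $\mathcal{X}$. In particular $\phi_t$ is locally bounded near $F^{-1}(B)$, and by Riemann's extension theorem it extends to an entire map. The growth bound and the identity $F\circ\phi_t=e^tF$ persist because $\mathcal{X}$ is dense. By Liouville's theorem $\phi_t(X)=A_tX+b_t$. An affine map depends continuously on its values at $N+1$ affinely independent points; choosing these points in the open set $\mathcal{X}$ shows that $A_t$ and $b_t$ are continuous in $t$.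

\emph{The lifts are homotheties.} The parts of degree $d$ in $F(A_tX+b_t)=e^tF(X)$ give $h(A_tX)=e^th(X)$. So $M_t=e^{-t/d}A_t$ satisfies $h\circ M_t=h$. Only finitely many matrices $M$ satisfy $h\circ M=h$, because the column $Me_j$ lies in the finite set $h^{-1}(h(e_j))$. Since $M_0=I$ and $M_t$ is continuous, $M_t=I$ for all $t$, and $A_t=e^{t/d}I$.

\emph{Conclusion.} Take $t=d\log2$, so that $\phi_t(X)=2X+b_t$, and let $X_0=-b_t$ be its fixed point. Then $\phi_t(X_0+Y)=X_0+2Y$, and so $F(X_0+2Y)=2^dF(X_0+Y)$. Write $F(X_0+Y)=\sum_{j\le d}P_j(Y)$ with $P_j$ homogeneous of degree $j$ and $P_d=h$. Comparing degrees gives $2^jP_j=2^dP_j$, so $P_j=0$ for $j<d$ and $F(X_0+Y)=h(Y)$.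
\end{proof}

\begin{remark}
The hypothesis $h\in U$ enters through the properness of $F$, the linear growth of $\phi_t$ and the finiteness of the fibers of $h$. It cannot be dropped: $F(x,y)=(x^2,y)$ has branch locus the line $\{x=0\}$, its leading part is $h=(x^2,0)$, and $F$ is not a translate of $h$.
\end{remark}

\section{The mass of the limit measure}\label{sec:mass}

Let $F\in\mathrm{Poly}$ have leading part $h$. The example of Section~\ref{sub:dim2} suggests the objects
\[
\Omega_F=\mathbb{C}^N\setminus F^{-1}(0),\qquad u_F=\tfrac1d\,\Gamma_h\circ F,\qquad \nu_F=dd^c\log|\det DF|\wedge(dd^cu_F)^{N-1}.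
\]
The set $\Omega_F$ is the complement of a finite set, hence connected; $u_F$ is continuous and psh on $\Omega_F$; and $\nu_F$ is a positive measure on $\Omega_F$.

\begin{proposition}\label{prop:mass}
If $F$ is not of the form $h(X-X_0)$, then $\nu_F(\Omega_F)\ge d^{1-N}$.
\end{proposition}

The hypothesis is needed: for $F=h$ we have $u_F=\Gamma_h$, and $\nu_F$ is the measure shown to vanish in Example~\ref{ex:homog}.

\begin{proof}
Write $\Omega,u,\nu$ for $\Omega_F,u_F,\nu_F$, and $dd^c\log|\det DF|=\sum_im_i[C_i]$, where there is at least one component $C_i$ by Lemma~\ref{lem:finite}(c). By Theorem~\ref{thm:rigid}, the branch hypersurface $\bigcup_iF(C_i)$ is not a cone with vertex $0$.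

If $N=1$, the $C_i$ are points and $\nu$ is the sum of the masses $m_i\delta_{C_i}$ with $F(C_i)\ne0$. The branch set is not $\{0\}$, so $\nu(\Omega)\ge1$. From now on $N\ge2$.

Because $\Gamma_h$ changes by a pluriharmonic term under scaling, $dd^cu$ depends only on the direction of $F(X)$. We therefore consider $\varphi_i=p\circ F:C_i\cap\Omega\to\mathbb{P}^{N-1}$, where $p:\mathbb{C}^N\setminus0\to\mathbb{P}^{N-1}$ is the projection. The source is a nonempty Zariski open subset of $C_i$, so both source and target are irreducible of dimension $N-1$.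

\emph{Some $\varphi_i$ is dominant.} Fix $i$ with $B_i=F(C_i)$ not a cone. By Lemma~\ref{lem:finite}(b), $B_i$ is closed and irreducible of dimension $N-1$. Let $Z_i$ be the Zariski closure of the image of $\varphi_i$, which is $p(B_i\setminus0)$. If $\varphi_i$ were not dominant, $Z_i$ would be irreducible of dimension at most $N-2$. The cone $p^{-1}(Z_i)\cup\{0\}$ would be closed and irreducible of dimension at most $N-1$, and it contains $B_i$. So it would equal $B_i$, which is not a cone. Hence $\varphi_i$ is dominant. Write $Y=C_i\cap\Omega$ and $\varphi=\varphi_i$.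

\emph{Generically $\varphi$ is a covering.} A dominant morphism between irreducible varieties of the same dimension is finite, hence proper and surjective, over some nonempty Zariski open subset of the target. Let $D\subset Y$ be the union of the singular locus and the set of regular points where the differential of $\varphi$ is not invertible. This is a closed algebraic subset of $Y$. It is proper, since otherwise the image of $\varphi$ would have measure zero by Sard's theorem. So $\dim D\le N-2$, and the closure of $\varphi(D)$ is a proper algebraic subset of $\mathbb{P}^{N-1}$. Thus there is a proper algebraic subset $Z\subset\mathbb{P}^{N-1}$ such that $Y^0=\varphi^{-1}(\mathbb{P}^{N-1}\setminus Z)$ consists of regular points and $\varphi:Y^0\to\mathbb{P}^{N-1}\setminus Z$ is a proper surjective local biholomorphism, that is, a covering of some finite degree $\delta\ge1$.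

\emph{The measure on $Y^0$.} Let $T=T_{\Gamma_h}$ be the Green current of the endomorphism $g$ of $\mathbb{P}^{N-1}$ induced by $h$, so $\mu_g=T^{N-1}$. Near a point of $Y^0$ choose a local section $\sigma$ of $p$ and write $F=\lambda\cdot(\sigma\circ\varphi)$ with $\lambda$ holomorphic and nonvanishing. By \eqref{eq:GammaK},
\[
u|_{Y^0}=\tfrac1d\bigl(\log|\lambda|+\Gamma_h\circ\sigma\circ\varphi\bigr),\qquad\text{so}\qquad dd^c(u|_{Y^0})=\tfrac1d\,\varphi^*T .
\]
Since $\varphi$ is a local biholomorphism, $(dd^c(u|_{Y^0}))^{N-1}=d^{1-N}\varphi^*\mu_g$, and this measure has mass $d^{1-N}\delta\,\mu_g(\mathbb{P}^{N-1}\setminus Z)=d^{1-N}\delta$ by Lemma~\ref{lem:prob}.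

\emph{Conclusion.} The set $\Omega'=\{X\in\Omega:p(F(X))\notin Z\}$ is open, and $Y^0=C_i\cap\Omega'$ is a closed submanifold of it. By \eqref{eq:restrict}, $[C_i]\wedge(dd^cu)^{N-1}$ has mass $d^{1-N}\delta$ on $\Omega'$. All terms of $\nu=\sum_jm_j[C_j]\wedge(dd^cu)^{N-1}$ are positive, so $\nu(\Omega)\ge m_i\,\delta\,d^{1-N}\ge d^{1-N}$.
\end{proof}

\section{Growth of the escape rate and properness}\label{sec:proper}

\begin{proposition}\label{prop:main}
Let $K\subset U$ be compact, and let $f_n\in\mathrm{Poly}$ be normalized maps with leading parts $h_n\in K$ and $\rho_n=\rho(f_n)\to\infty$. Then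
\[
\liminf_{n\to\infty}\frac{\Lambda(f_n)}{\log\rho_n}\ge d^{1-N}.
\]
\end{proposition}

\begin{proof}
It suffices to show that every subsequence has a further subsequence along which the inequality holds, so we may pass to subsequences. Write $f_{n,j}$ for the part of degree $j$ of $f_n$.

\emph{Step 1: the rescaled limit.} Put
\[
F_n(X)=\rho_n^{-d}f_n(\rho_nX)=h_n(X)+\sum_{i=1}^d\rho_n^{-i}f_{n,d-i}(X).
\]
By the definition of $\rho_n$, the lower-order parts have norms at most $1$, with maximum equal to $1$, and $F_n$ is normalized. Since $K$ is compact, along a subsequence $h_n\to h\in K$ and $F_n\to F=h+g_{d-1}+\dots+g_0$ in $\mathrm{Poly}$, with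
\[
\max_{1\le i\le d}\|g_{d-i}\|=1,\qquad g_{d-1}\perp W_h .
\]
The map $F$ is not of the form $h(X-X_0)$. Otherwise $g_{d-1}=-Dh\,X_0$ would lie in $W_h\cap W_h^\perp=0$, so $X_0=0$ by injectivity of $c\mapsto Dh\,c$, and then $F=h$, which contradicts the first condition. Let $\Omega,u,\nu$ be the objects attached to $F$ in Section~\ref{sec:mass}. Proposition~\ref{prop:mass} gives $\nu(\Omega)\ge d^{1-N}$.

\emph{Step 2: the Green functions.} At scale $\rho_n$ the Green function of $f_n$ has size $\log\rho_n$, so we subtract this constant, which does not affect $dd^c$. Put $u_n(X)=G_{f_n}(\rho_nX)-\log\rho_n$. We claim that $u_n\to u$ locally uniformly on $\Omega$. Let $E\subset\Omega$ be compact. There is $\delta>0$ with $\|F_n\|\ge\delta$ on $E$ for large $n$. For $X\in E$ the point $Y=f_n(\rho_nX)=\rho_n^dF_n(X)$ satisfies $\rho_n/\|Y\|\le\rho_n^{1-d}/\delta$, which tends to $0$ because $d\ge2$. So Lemma~\ref{lem:compare} applies to $Y$ with $r=\rho_n$ for large $n$, and uniformly on $E$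
\[
G_{f_n}(\rho_nX)=\tfrac1dG_{f_n}(Y)=\tfrac1d\Gamma_{h_n}\bigl(\rho_n^dF_n(X)\bigr)+o(1)=\log\rho_n+\tfrac1d\Gamma_{h_n}(F_n(X))+o(1).
\]
The points $(h_n,F_n(X))$ stay in a compact subset of $U\times(\mathbb{C}^N\setminus0)$, on which $\Gamma$ is uniformly continuous. Hence $\Gamma_{h_n}\circ F_n\to\Gamma_h\circ F$ uniformly on $E$.

\emph{Step 3: the critical measures.} We have $\det DF_n(X)=\rho_n^{N(1-d)}\det Df_n(\rho_nX)$. So the pullback of $\mu_{C_{f_n}}$ under $X\mapsto\rho_nX$ is $\nu_n=dd^c\log|\det DF_n|\wedge(dd^cu_n)^{N-1}$, and
\[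
\Lambda(f_n)=\int_{\mathbb{C}^N}(u_n+\log\rho_n)\,d\nu_n ,
\]
where the integrand $G_{f_n}(\rho_n\,\cdot)$ is nonnegative everywhere. Since $\det DF_n\to\det DF\not\equiv0$, Step~2 and Lemma~\ref{lem:conv} give $\nu_n\to\nu$ weakly on $\Omega$. We have no control of $u_n$ near $F^{-1}(0)$, and we discard that region using positivity. Let $\chi$ be smooth with compact support in $\Omega$ and $0\le\chi\le1$. By Step~2 there is $C_\chi$ with $|u_n|\le C_\chi$ on the support of $\chi$ for all $n$, so
\[
\Lambda(f_n)\ge(\log\rho_n-C_\chi)\int\chi\,d\nu_n .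
\]
Dividing by $\log\rho_n$ gives $\liminf_n\Lambda(f_n)/\log\rho_n\ge\int\chi\,d\nu$. Letting $\chi$ increase to $1$ on $\Omega$, we obtain $\liminf_n\Lambda(f_n)/\log\rho_n\ge\nu(\Omega)\ge d^{1-N}$.
\end{proof}

\begin{remark}
Both hypotheses were used in Step~1, and both are needed. Without normalization, the maps $h(X+c)-c$ with $\|c\|\to\infty$ have $\rho\to\infty$, since their part of degree $d-1$ is $Dh\,c$, while $\Lambda=\Lambda(h)=0$. Without compactness of $K$, the conjugates $\lambda x^2+b/\lambda$ of $x^2+b$, with $b\ne0$ fixed and $\lambda\to0$, are normalized and have $\rho\to\infty$ with $\Lambda$ constant.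
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:proper}]
The preimage of $\mathcal{M}_B$ in $\mathrm{Poly}$ is $\{\Lambda\le B\}$, which is closed by Lemma~\ref{lem:lsc}. So $\mathcal{M}_B$ is closed in the quotient topology.

Let $K_0\subset\mathsf{M}_d^{N-1}$ be compact, and let $K\subset U$ be compact with $q(K)=K_0$, as in Lemma~\ref{lem:top}(c). Put
\[
E=\{f\in\mathrm{Poly}:\ f_d\in K,\ f\text{ normalized},\ \Lambda(f)\le B\}.
\]
The function $\rho$ is bounded on $E$: a sequence in $E$ with $\rho_n\to\infty$ would have $\Lambda(f_n)/\log\rho_n\to0$, against Proposition~\ref{prop:main}. So $E$ lies in the product of $K$ with closed balls in $V_{d-1},\dots,V_0$, which is a compact subset of $\mathrm{Poly}$. The conditions defining $E$ are closed, the last one by Lemma~\ref{lem:lsc}. Hence $E$ is compact.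

The image of $E$ in $\mathsf{P}_d^N$ is contained in $\mathcal{M}_B\cap\pi^{-1}(K_0)$ because $q(K)=K_0$. Conversely, let $[f]\in\mathcal{M}_B\cap\pi^{-1}(K_0)$. Since $q(f_d)\in q(K)$, a linear conjugation brings $f_d$ into $K$. A translation then normalizes $f$ without changing $f_d$, and $\Lambda$ is unchanged by both. So $[f]$ lies in the image of $E$. Thus $\mathcal{M}_B\cap\pi^{-1}(K_0)$ is a continuous image of a compact set, hence compact. The case $B=0$ is the statement for $\mathcal{M}$.
\end{proof}

\begin{remark}
The compactness of $E$ contains the statement on the family $f=AX^d+b$ recalled in Section~\ref{sec:intro}. These maps are normalized, since $f_{d-1}=0$. If $A$ ranges over a compact set $Q\subset\mathrm{SL}_N(\mathbb{C})$, then $AX^d$ ranges over a compact set $K\subset U$, and the pairs $(A,b)$ with $A\in Q$ and $\Lambda=0$ form a closed subset of the set $E$ attached to $K$ and $B=0$.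
\end{remark}

\section{Two-sided bounds and their sharpness}\label{sec:bounds}

This section proves Theorem~\ref{thm:bounds}.

\subsection{The bounds}

Suppose the lower bound fails for some $c$ with $0<c<d^{1-N}$. Then for each $n$ there is a normalized $f_n$ with leading part in $K$ and $0\le\Lambda(f_n)<c\log^+\rho(f_n)-n$. So $\rho(f_n)\to\infty$ and $\liminf_n\Lambda(f_n)/\log\rho(f_n)\le c<d^{1-N}$, which contradicts Proposition~\ref{prop:main}.

For the upper bound, integrating $G_f$ over the noncompact support of $\mu_{C_f}$ is inconvenient, and we use \eqref{eq:BJ} to move to the compactly supported measure $\mu_f$. Since $L(f|_H)\ge0$ (Section~\ref{sub:currents}), we have $\Lambda(f)\le L(f)=\int\log|\det Df|\,d\mu_f$. By Lemma~\ref{lem:compare}, the support of $\mu_f$ lies in $\{G_f=0\}\subset\{\|X\|\le R_0r\}$ with $r=\max(1,\rho(f))$. On this ball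
\[
\|Df(X)\|\le C_3\sum_{i=0}^{d-1}\|f_{d-i}\|\,\|X\|^{d-i-1}\le C_4\,r^{d-1},
\]
because $\|f_d\|$ is bounded on $K$ and $\|f_{d-i}\|\le r^i$ for $i\ge1$. Hence $\log|\det Df|\le N(d-1)\log r+N\log C_4$ on the support of $\mu_f$, and the upper bound follows. Normalization is not used here.

\subsection{The upper coefficient}

The upper bound should be attained when $G_f$ is of size $\log\rho$ on the whole critical set. Let $f=(x_1^d+b,\dots,x_N^d+b)$ with $|b|\to\infty$. It is normalized because $f_{d-1}=0$, and $\rho(f)=(\sqrt N|b|)^{1/d}$. Let $G_b$ be the Green function of $x^d+b$. Computing $G_f$ with the maximum norm gives $G_f(X)=\max_jG_b(x_j)$. Since $\det Df=d^N\prod_jx_j^{d-1}$, formula \eqref{eq:restrict} gives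
\[
\mu_{C_f}=(d-1)\sum_{j=1}^N\bigl(dd^c(G_f|_{x_j=0})\bigr)^{N-1}.
\]
Each measure in the sum is a probability measure, by \eqref{eq:hat} and Lemma~\ref{lem:prob} applied to the restriction of $\Gamma_{\hat f}$ to the subspace $\{x_j=0\}$ of $\mathbb{C}^{N+1}$. On $\{x_j=0\}$ we have $G_f\ge G_b(0)$. Therefore $\Lambda(f)\ge N(d-1)G_b(0)$. For large $|b|$ we have $|b|\ge R_0|b|^{1/d}$, so \eqref{eq:compare} in one variable gives $G_b(0)=\frac1dG_b(b)=\frac1d\log|b|+O(1)=\log\rho(f)+O(1)$. Thus $\Lambda(f)\ge N(d-1)\log\rho(f)-O(1)$, and the coefficient $N(d-1)$ cannot be decreased.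

\subsection{The lower bound in one variable}

For $N=1$ the bound is $d^{1-N}=1$, and it should be attained when exactly one critical point escapes. Let $f_s=x^{d-1}(x-s)$ with $|s|\to\infty$. Then $f_s'=x^{d-2}(dx-(d-1)s)$. The critical points are the fixed point $0$, with multiplicity $d-2$, where $G_{f_s}=0$, and the simple critical point $\gamma=\frac{d-1}ds$, with $f_s(\gamma)=-\frac1d(\frac{d-1}d)^{d-1}s^d$. Since $\rho(f_s)=|s|$ and Lemma~\ref{lem:compare} does not require normalization,
\[
\Lambda(f_s)=G_{f_s}(\gamma)=\tfrac1dG_{f_s}(f_s(\gamma))=\log|s|+O(1).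
\]
It remains to compute $\rho$ for the normalized conjugate $\tilde f_s(x)=f_s(x+\frac sd)-\frac sd$. Write $(x+\frac1d)^{d-1}(x+\frac1d-1)=x^d+\sum_{i=1}^dc_ix^{d-i}$. Then $c_1=\frac{d-1}d+\frac1d-1=0$ and $c_d=d^{1-d}(\frac1d-1)\ne0$. By homogeneity in $(x,s)$ we have $\tilde f_s=x^d+\sum_ic_is^ix^{d-i}-\frac sd$. So $\tilde f_s$ is normalized and $\rho(\tilde f_s)/|s|\to\max_i|c_i|^{1/i}>0$. Hence $\Lambda(\tilde f_s)=\log\rho(\tilde f_s)+O(1)$, and no $c>1$ is admissible.

\subsection{The lower bound for quadratic maps of the plane}\label{sub:sharp2}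

We return to $f_s=(x^2+sy,y^2)$, $s>1$, from Section~\ref{sub:dim2}, and show that $\Lambda(f_s)\le\frac12\log s+2\log2$. Since $\rho(f_s)=s$, this shows that no $c>\frac12$ is admissible for $(N,d)=(2,2)$. Write $G=G_{f_s}$. By \eqref{eq:restrict}, $\mu_{C_{f_s}}=dd^c(G|_{y=0})+dd^c(G|_{x=0})$. On the axis $y=0$ the map is $x\mapsto x^2$, so $G=\log^+|x|$; its $dd^c$ is the uniform probability measure on the unit circle, where $G=0$. Thus, with $g(y)=G(0,y)$ and $\mu_g=dd^cg$ in this subsection,
\[
\Lambda(f_s)=\int g\,d\mu_g .
\]
The difficulty is that $g$ is not explicit, and a pointwise bound on $g$ does not locate $\mu_g$. We bound $g$ by an explicit function $k$ that agrees with it near infinity, and use the symmetry of the logarithmic kernel to compare the two energies.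

\emph{An upper bound for $g$.} The term $sy$ acts on the first coordinate like the square of $(s|y|)^{1/2}$, so we put $\Phi(x,y)=\max(1,|x|,(s|y|)^{1/2},|y|)$. Then $|x^2+sy|\le2\Phi^2$, $(s|y|^2)^{1/2}\le s|y|\le\Phi^2$ because $s>1$, and $|y|^2\le\Phi^2$. So $\Phi\circ f_s\le2\Phi^2$, and by induction $2^{-n}\log\Phi(f_s^n)\le\log\Phi+(2^{-1}+\dots+2^{-n})\log2$. Since $\Phi\ge\max(1,|x|,|y|)$, we get $G\le\log\Phi+\log2$, and therefore
\[
g\le k+\log2,\qquad k(y)=\max\bigl(0,\tfrac12\log(s|y|),\log|y|\bigr).
\]
The function $k$ equals $0$ for $|y|\le1/s$, equals $\frac12\log(s|y|)$ for $1/s\le|y|\le s$, and equals $\log|y|$ for $|y|\ge s$. Its slope in $\log|y|$ jumps by $\frac12$ at each of the two radii, so $\mu_k=dd^ck$ has mass $\frac12$ on $|y|=1/s$, where $k=0$, and mass $\frac12$ on $|y|=s$, where $k=\log s$. Hence $\int k\,d\mu_k=\frac12\log s$.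

\emph{The function $g$ near infinity.} The region $\{|x|\le\frac12|y|,\ |y|\ge4s\}$ is forward invariant, because there $|x^2+sy|\le\frac14|y|^2+\frac14|y|^2=\frac12|y^2|$ and $|y^2|\ge4s$. In this region the maximum norm equals $|y|$, so $G=\log|y|$. Thus $g(y)=\log|y|$ for $|y|\ge4s$.

\emph{Comparison of energies.} Both $g$ and $k$ are continuous subharmonic functions on $\mathbb{C}$ equal to $\log|y|$ near infinity. So $\mu_g$ and $\mu_k$ are compactly supported probability measures. The difference between $g$ and the potential $\int\log|y-w|\,d\mu_g(w)$ is harmonic on $\mathbb{C}$ and tends to $0$ at infinity, so it vanishes; the same holds for $k$ and $\mu_k$. By Fubini's theorem, which applies since $\log|y-w|$ is bounded above on the supports, $\int g\,d\mu_k=\int k\,d\mu_g$. Therefore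
\[
\int g\,d\mu_g-\int k\,d\mu_k=\int(g-k)\,d\mu_g+\int(g-k)\,d\mu_k\le2\log2,
\]
and $\Lambda(f_s)\le\frac12\log s+2\log2$. This completes the proof of Theorem~\ref{thm:bounds}.

\begin{thebibliography}{9}

\bibitem{BD}
Briend and Duval, \emph{Exposants de Liapounoff et distribution des points p\'eriodiques d'un endomorphisme de $\mathbb{CP}^k$}, Acta Math. 182 (1999).

\bibitem{Ingram}
Patrick Ingram, \emph{Minimally critical regular endomorphisms of $\mathbb{A}^N$}, arXiv:2006.15365 (2020).

\end{thebibliography}
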